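\title{The spectral gap of the burnt pancake graph}

\begin{abstract}
The burnt pancake graph $\mathbb{BP}_n$ is the Cayley graph of the hyperoctahedral group $B_n$ with respect to the $n$ signed prefix reversals. We prove that its spectral gap lies between $1-1280(\ln n)/n$ and $1-2/(n+\sqrt{n^2+4})$ for all $n\ge 2$. Thus the gap is less than $1$ and tends to $1$, which confirms a conjecture stated by Blanco and Buehrle. The upper bound comes from following the position and orientation of a single pancake. For the lower bound we split a function on $B_n$ into layers along the chain $B_1\subset B_2\subset\cdots\subset B_n$, bound the energy of each layer by an explicit $m\times m$ matrix, and show that a function of small energy has little mass in the low layers, because every short reversal is a product of eight reversals in many ways.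
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $[n]=\{1,\dots,n\}$ and $\pm[n]=\{-n,\dots,-1,1,\dots,n\}$. The \emph{hyperoctahedral group} $B_n$ consists of the bijections $\sigma$ of $\pm[n]$ with $\sigma(-i)=-\sigma(i)$. We write $\sigma=\sigma_1\sigma_2\cdots\sigma_n$ with $\sigma_i=\sigma(i)$, and $\overline a=-a$. One may read $\sigma$ as a stack of $n$ pancakes, each burnt on one side: pancake $|\sigma_i|$ lies in position $i$, counted from the top, and the sign of $\sigma_i$ records its orientation. Turning over the top $i$ pancakes is the \emph{signed prefix reversal}, or \emph{flip},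
\[
r_i(\sigma_1\cdots\sigma_n)=\overline{\sigma_i}\,\overline{\sigma_{i-1}}\cdots\overline{\sigma_1}\,\sigma_{i+1}\cdots\sigma_n\qquad(1\le i\le n).
\]
The \emph{burnt pancake graph} $\mathbb{BP}_n$ has vertex set $B_n$ and an edge between $\sigma$ and $r_i(\sigma)$ for each $\sigma$ and $i$. It is $n$-regular. If $n=\mu_1\ge\mu_2\ge\cdots$ are the eigenvalues of its adjacency matrix $A$, the \emph{spectral gap} is $\operatorname{sg}(\mathbb{BP}_n)=n-\mu_2$, the second smallest eigenvalue of the Laplacian $nI-A$. The constant function is an eigenvector for $\mu_1$, so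
\begin{equation}\label{eq:rayleigh}
\operatorname{sg}(\mathbb{BP}_n)=\min\Biggl\{\frac{\sum_{\{\sigma,\tau\}\text{ edge}}|F(\sigma)-F(\tau)|^2}{\sum_\sigma|F(\sigma)|^2}\ :\ F\ne0,\ \sum_\sigma F(\sigma)=0\Biggr\}.
\end{equation}
The gap measures how little a function of mean zero can change under the flips.

The graph $\mathbb{BP}_1$ is a single edge, with gap $2$. The graph $\mathbb{BP}_2$ is the $8$-cycle
\[
12\to\overline12\to\overline21\to21\to\overline1\,\overline2\to1\overline2\to2\overline1\to\overline2\,\overline1\to12,
\]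
obtained by applying $r_1$ and $r_2$ alternately; its eigenvalues are $2\cos(2\pi k/8)$, and its gap is $2-\sqrt2$. For $n\ge3$ it is known that $n-1$ is an eigenvalue of $A$ of multiplicity at least $2$, so the gap is at most $1$, and one might guess that it equals $1$. The problem solved here, taken from Blanco and Buehrle \cite{BB}, is the conjecture that the truth is slightly different:
\begin{quote}
(i) $\operatorname{sg}(\mathbb{BP}_n)<1$ for $n>1$, and (ii) $\operatorname{sg}(\mathbb{BP}_n)\to1$ as $n\to\infty$.
\end{quote}

The number $1$ enters because the bottom pancake is moved by one flip only. Let $n\ge2$, and let $F_0(\sigma)=\pm1$ if $\sigma_n=\pm1$ and $F_0(\sigma)=0$ otherwise. This function has sum $0$. It is unchanged by $r_1,\dots,r_{n-1}$, and $r_n$ takes a stack in its support to a stack outside it. So the edges along which $F_0$ changes correspond to the points of the support, each contributes $1$, and the quotient in \eqref{eq:rayleigh} equals $1$. If the gap were $1$, then $F_0$ would be a minimizer and hence an eigenfunction of $A$. It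 is not: if $\sigma_1=1$, then $F_0(\sigma)=0$ but $(AF_0)(\sigma)=F_0(r_n(\sigma))=-1$. This already proves (i). To see how much can be gained, correct $F_0$ by a small amount $b$ on the stacks with pancake $1$ on top. As we compute in Section~\ref{sec:one}, the gain is $2|b|$ and the cost is $nb^2$, so the net gain is about $1/n$. Part (ii) says that no function on the $2^n n!$ vertices does substantially better, and this is the main task.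

\begin{theorem}\label{thm:main}
For every $n\ge2$,
\[
1-\frac{1280\ln n}{n}\ \le\ \operatorname{sg}(\mathbb{BP}_n)\ \le\ 1-\frac{2}{n+\sqrt{n^2+4}}\ <\ 1 .
\]
In particular, \textup{(i)} and \textup{(ii)} hold.
\end{theorem}

The method gives some further information. Let $\rho_i\in B_n$ be the involution with $\rho_i(j)=-(i+1-j)$ for $1\le j\le i$ and $\rho_i(j)=j$ for $i<j\le n$. Since $\sigma(\rho_i(j))=-\sigma_{i+1-j}$ for $j\le i$, we have $r_i(\sigma)=\sigma\rho_i$. A \emph{sign change} is an element $s\in B_n$ with $s(j)=\pm j$ for all $j$. Representations are complex and finite-dimensional.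

\begin{theorem}\label{thm:compl}
\begin{itemize}
\item[\textup{(a)}] $\operatorname{sg}(\mathbb{BP}_n)\ge2-\sqrt2$ for all $n\ge2$, with equality for $n=2$.
\item[\textup{(b)}] Let $M_n^-=D-T$ be the $n\times n$ matrix with $D=\operatorname{diag}(0,1,\dots,n-1)$ and $T_{pq}=1$ if $p+q\le n+1$, $T_{pq}=0$ otherwise. For $n\ge2$, exactly one eigenvalue of $M_n^-$ exceeds $n-1$; write it as $n-1+\varepsilon_n$. It is an eigenvalue of $\mathbb{BP}_n$ of multiplicity at least $n$, so $\operatorname{sg}(\mathbb{BP}_n)\le1-\varepsilon_n$, and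
\[
\frac{2}{n+\sqrt{n^2+4}}\le\varepsilon_n\le\frac{2}{n+2},\qquad \varepsilon_n=\frac1n+O\Bigl(\frac{\log n}{n^2}\Bigr).
\]
\item[\textup{(c)}] In every representation of $B_n$ without nonzero invariant vectors on which all sign changes act trivially, all eigenvalues of $\sum_{i=1}^n\rho_i$ are at most $n-1$.
\end{itemize}
\end{theorem}

The lower bound of Theorem~\ref{thm:main} is negative for $2\le n\le1280$, and part (a) covers all $n$. Part (c) says that the gap drops below $1$ only because of the orientations. We do not determine whether $\operatorname{sg}(\mathbb{BP}_n)=1-\varepsilon_n$, nor whether the logarithm in Theorem~\ref{thm:main} can be removed.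

Section~\ref{sec:one} analyzes functions of the position of one pancake and proves the upper bound. Section~\ref{sec:layers} reduces an arbitrary function to such functions for the smaller groups $B_m$, at a loss of order $1/m$ in the $m$-th layer, and proves (a) and (c). Sections~\ref{sec:words} and~\ref{sec:lower} control the loss in the low layers and finish Theorem~\ref{thm:main}. Section~\ref{sec:eps} proves (b).

\section{Energy in a unitary representation}\label{sec:energy}

For $0\le m\le n$ let $B_m\subseteq B_n$ be the subgroup fixing $m+1,\dots,n$. It contains $\rho_1,\dots,\rho_m$, and $B_0$ is trivial. We use three standard facts about a finite group $G$.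
\begin{itemize}
\item[(F1)] Every representation of $G$ carries a $G$-invariant inner product. In a unitary representation the orthogonal complement of a $G$-stable subspace is $G$-stable, so the representation is an orthogonal sum of irreducible ones.
\item[(F2)] A $G$-equivariant linear map defined on an irreducible representation is zero or injective, since its kernel is $G$-stable.
\item[(F3)] If $\Delta$ is self-adjoint, then its smallest eigenvalue is the minimum of $\langle\Delta v,v\rangle$ over unit vectors $v$, and the minimizers are eigenvectors.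
\end{itemize}

Let $H$ be a unitary representation of $B_m$. Each $\rho_i$ is a unitary involution, hence self-adjoint. For $v\in H$ put
\[
d_i(v)=\langle v-\rho_iv,v\rangle=\tfrac12\|v-\rho_iv\|^2\ge0,\qquad E_m(v)=\sum_{i=1}^m d_i(v)=\langle\Delta_mv,v\rangle,
\]
where $\Delta_m=m-\sum_{i\le m}\rho_i$. We call $E_m(v)$ the \emph{energy} of $v$ under the first $m$ flips; $E_0=0$. If $H=H'\oplus H''$ is an orthogonal sum of $B_m$-stable subspaces, then $\Delta_m$ preserves both, so
\begin{equation}\label{eq:add}
E_m(h'+h'')=E_m(h')+E_m(h'')\qquad(h'\in H',\ h''\in H'').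
\end{equation}

The group $B_n$ acts unitarily on functions $F\colon B_n\to\mathbb C$ by $(gF)(\sigma)=F(\sigma g)$. As $r_i(\sigma)=\sigma\rho_i$, the adjacency matrix is $A=\sum_{i=1}^n\rho_i$ in this representation, and the Laplacian is $\Delta_n$. The invariant vectors are the constants. Let $V$ be their orthogonal complement, the space of functions with sum $0$. Then $V$ has no nonzero invariant vector, and \eqref{eq:rayleigh} reads
\begin{equation}\label{eq:gap}
\operatorname{sg}(\mathbb{BP}_n)=\min\{E_n(v): v\in V,\ \|v\|=1\}.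
\end{equation}

\section{The position of one pancake}\label{sec:one}

In the stack $\sigma$, pancake $x$ has signed position $\sigma^{-1}(x)\in\pm[n]$. Functions of this signed position, such as $F_0$, form a space of dimension $2n$ on which everything can be computed.

Let $B_m$ act on functions $f\colon\pm[m]\to\mathbb C$ by $(gf)(y)=f(g^{-1}y)$. The even functions and the odd functions form subrepresentations $C_m^+$ and $C_m^-$. Let $C_m^0\subset C_m^+$ be the even functions with sum $0$; the whole space is then the sum of the subrepresentations $\mathbb C\mathbf 1$, $C_m^0$ and $C_m^-$. We identify $C_m^\pm$ with $\mathbb C^m$ through $f_p=f(p)$, $p\in[m]$, and use the standard inner product, which is invariant because $B_m$ permutes coordinates up to sign. Let $e_1,\dots,e_m$ be the standard basis.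

For $f\in C_m^\pm$ we have $(\rho_if)_p=f_p$ if $i<p$, and $(\rho_if)_p=f(-(i+1-p))=\pm f_{i+1-p}$ if $i\ge p$. There are $p-1$ indices of the first kind, and for the others $q=i+1-p$ runs through $1,\dots,m+1-p$. Hence on $C_m^\pm$
\begin{equation}\label{eq:M}
\sum_{i\le m}\rho_i=M_m^\pm:=D\pm T,\qquad E_m(f)=m\|f\|^2-\langle M_m^\pm f,f\rangle,
\end{equation}
with $D$ and $T$ as in Theorem~\ref{thm:compl}(b), in size $m$. These matrices are real symmetric, so their eigenvalues are bounded by testing on real vectors.

\begin{lemma}[Lifting]\label{lem:lift}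
Every eigenvalue of $M_n^+$ on $C_n^0$ is an eigenvalue of $A$ on $V$. Every eigenvalue of $M_n^-$ is an eigenvalue of $A$ on $V$ of multiplicity at least $n$.
\end{lemma}

\begin{proof}
For $x\in[n]$ put $(\Phi_xf)(\sigma)=f(\sigma^{-1}(x))$. Then $(g\Phi_xf)(\sigma)=f(g^{-1}\sigma^{-1}(x))=(\Phi_x(gf))(\sigma)$, so $\Phi_x$ is equivariant and commutes with $\sum_i\rho_i$. As $\sigma$ runs through $B_n$, the point $\sigma^{-1}(x)$ takes each value in $\pm[n]$ equally often. Hence $\Phi_x$ is injective and maps functions with sum $0$, in particular $C_n^0$ and $C_n^-$, into $V$.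

Let $f\in C_n^-$ be an eigenvector of $M_n^-$, let $x\ne x'$ in $[n]$, and let $s_x$ be the sign change that negates $\pm x$ only. Replacing $\sigma$ by $s_x\sigma$ in $\sum_\sigma f(\sigma^{-1}(x))\overline{f(\sigma^{-1}(x'))}$ changes the sign of the first factor and leaves the second unchanged, so the sum is $0$. Thus $\Phi_1f,\dots,\Phi_nf$ are pairwise orthogonal eigenvectors of $A$.
\end{proof}

\subsection*{Even functions} If orientation is ignored, the energy never drops below $1$.

\begin{lemma}\label{lem:even}
The eigenvalues of $M_m^+$ are the integers $0,1,\dots,m$ other than $\lfloor m/2\rfloor$, each simple. Consequently $E_m(f)\ge\|f\|^2$ for $f\in C_m^0$.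
\end{lemma}

\begin{proof}
Write $M=M_m^+$. The $p$-th row sum is $(p-1)+(m+1-p)=m$, so $M\mathbf 1=m\mathbf 1$, and $Me_p=(p-1)e_p+\sum_{q\le m+1-p}e_q$. The first instances, $Me_1=\mathbf 1$, $Me_m=(m-1)e_m+e_1$, $Me_2=e_2+\mathbf 1-e_m$, suggest listing the indices as $1,m,2,m-1,3,\dots$. The index $j$ in place $2j-1$ is preceded by $m,m-1,\dots,m+2-j$, and
\[
Me_j=(j-1)e_j+\mathbf 1-\sum_{q\ge m+2-j}e_q .
\]
The index $p=m+1-j$ in place $2j$ is preceded by $1,\dots,j$, and $Me_p=(p-1)e_p+\sum_{q\le j}e_q$. In both cases $Me_p-(p-1)e_p$ lies in the span of $\mathbf 1$ and the $e_q$ listed earlier. The last index in the list is $z=\lfloor m/2\rfloor+1$. So $\mathbf 1$, followed by the $e_p$ with $p\ne z$ in list order, is a basis in which $M$ is triangular with diagonal entries $m$ and $p-1$ $(p\ne z)$. The eigenvalue $m$ is simple with eigenvector $\mathbf 1$, so the eigenvalues on $C_m^0=\mathbf 1^\perp$ are at most $m-1$, and \eqref{eq:M} gives the last claim.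
\end{proof}

For $n\ge3$ we have $\lfloor n/2\rfloor\ne n-1$, so Lemmas~\ref{lem:lift} and~\ref{lem:even} exhibit the eigenvalue $n-1$ of $\mathbb{BP}_n$; an eigenvector of $M_n^+$ is $(n-1)e_n+e_1-\mathbf 1=(0,-1,\dots,-1,n-2)$.

\subsection*{Odd functions} For $m=1$ we have $\rho_1=-1$ on $C_1^-$, so $E_1(f)=2\|f\|^2$. For $m=2$,
\begin{equation}\label{eq:M2}
M_2^-=\begin{pmatrix}-1&-1\\-1&1\end{pmatrix}
\end{equation}
has eigenvalues $\pm\sqrt2$, and the smallest energy of a unit vector is $2-\sqrt2$, the gap of the $8$-cycle. In general the bottom coordinate $f_m$ is the cheap one, and it interacts only with the top coordinate $f_1$. The next lemma separates these two from the rest.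

\begin{lemma}\label{lem:odd}
Let $m\ge2$ and let $f\in C_m^-$ be real. Put $b=f_1$, $a=f_m$, $y_p=f_p$ for $2\le p\le m-1$, and $Y=\sum_{p=2}^{m-1}y_p$. Then
\begin{equation}\label{eq:odd1}
E_m(f)-\|f\|^2=mb^2+2ab+2bY+Q(y),\qquad Q(y)=\frac12\sum_{\substack{2\le p,q\le m-1\\ p+q\le m+1}}(y_p+y_q)^2,
\end{equation}
and
\begin{equation}\label{eq:odd2}
E_m(f)-\|f\|^2\ \ge\ \frac{m+2}{2}\,b^2+2ab\ \ge\ -\frac{2}{m+2}\,a^2 .
\end{equation}
\end{lemma}

\begin{proof}
By \eqref{eq:M},
\[
E_m(f)-\|f\|^2=\sum_{p=1}^m(m-p)f_p^2+\sum_{p+q\le m+1}f_pf_q .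
\]
The first sum is $(m-1)b^2+\sum_{p=2}^{m-1}(m-p)y_p^2$. In the second sum the terms with $p=1$ or $q=1$ give $b^2+2b(Y+a)$, and the index $m$ is paired with the index $1$ only. Therefore
\[
E_m(f)-\|f\|^2=mb^2+2ab+2bY+\sum_{p=2}^{m-1}(m-p)y_p^2+\sum_{\substack{p,q\ge2\\ p+q\le m+1}}y_py_q .
\]
For $2\le p\le m-1$ there are exactly $m-p$ indices $q$ with $2\le q\le m+1-p$. Expanding the squares in $Q(y)$ thus gives the last two sums, which proves \eqref{eq:odd1}.

For $m=2$ there are no $y_p$, and the first inequality of \eqref{eq:odd2} is an equality. For $m\ge3$ keep in $Q$ only the $m-2$ terms with $p+q=m+1$. The numbers $y_p+y_{m+1-p}$ have sum $2Y$, so the Cauchy--Schwarz inequality gives $Q(y)\ge\frac12\cdot\frac{(2Y)^2}{m-2}=\frac{2Y^2}{m-2}$. For $\alpha>0$ and real $s,t$ we have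
\begin{equation}\label{eq:square}
\alpha t^2+2st=\alpha\Bigl(t+\frac s\alpha\Bigr)^2-\frac{s^2}{\alpha}\ge-\frac{s^2}{\alpha}.
\end{equation}
With $\alpha=\frac2{m-2}$ this yields $2bY+Q(y)\ge-\frac{m-2}2b^2$, and $m-\frac{m-2}2=\frac{m+2}2$. The second inequality of \eqref{eq:odd2} is \eqref{eq:square} with $\alpha=\frac{m+2}2$.
\end{proof}

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:main}]
By Lemma~\ref{lem:lift}, the gap is at most the smallest eigenvalue of $\Delta_n$ on $C_n^-$, hence at most $E_n(f)$ for every unit vector $f\in C_n^-$. The function $F_0$ of the introduction is $\Phi_1e_n$; we correct it at the top and take $f=be_1+ae_n$. By \eqref{eq:odd1},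
\[
E_n(f)=a^2+b^2+nb^2+2ab=\Bigl\langle\begin{pmatrix}n+1&1\\1&1\end{pmatrix}\begin{pmatrix}b\\a\end{pmatrix},\begin{pmatrix}b\\a\end{pmatrix}\Bigr\rangle .
\]
The matrix has trace $n+2$ and determinant $n$, so its eigenvalues are $\frac12\bigl(n+2\pm\sqrt{n^2+4}\bigr)$. The smaller one is
\begin{equation}\label{eq:test}
1-\frac{\sqrt{n^2+4}-n}{2}=1-\frac{2}{n+\sqrt{n^2+4}} .
\end{equation}
\end{proof}

The hypothesis $n\ge2$ makes the top and bottom positions different; for $n=1$ the gap is $2$.

\section{Layers along the chain $B_1\subset\cdots\subset B_n$}\label{sec:layers}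

A lower bound must hold in every irreducible representation of $B_n$ that occurs in $V$, and in most of them the spectrum of $\Delta_n$ is out of reach. The way around this is a dichotomy, which is already visible for $n=2$.

\begin{example}\label{ex:two}
Let $W$ be a nontrivial irreducible unitary representation of $B_2$, and recall $B_1=\{1,\rho_1\}$. If $W$ has no nonzero $B_1$-invariant vector, then $\rho_1=-1$ on $W$; we discard the last flip and obtain $E_2(w)\ge E_1(w)=2\|w\|^2$. Suppose that $\rho_1$ fixes a unit vector $w_0$. The span of $w_0$ and $\rho_2w_0$ need not be stable a priori, but the group $B_2$ is dihedral of order $8$, generated by $\rho_1,\rho_2$ with $(\rho_1\rho_2)^4=1$, and its irreducible representations are the four characters with $\rho_1,\rho_2\mapsto\pm1$ and the $2$-dimensional representation $C_2^-$. So $W$ is either the character $\rho_1\mapsto1$, $\rho_2\mapsto-1$, which is $C_2^0$ and has energy $2$, or $C_2^-$, where the energy is at least $2-\sqrt2$ by \eqref{eq:M2}. In all cases $E_2(w)\ge(2-\sqrt2)\|w\|^2$.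
\end{example}

The pattern persists. An irreducible representation of $B_m$ either has a $B_{m-1}$-invariant vector, and then it is one of the representations of Section~\ref{sec:one}, or it has none, and then we discard $d_m$ and pass to $B_{m-1}$. The first half of this statement is Frobenius reciprocity, which we make explicit. Put
\[
c_m=\frac{2}{m+2}.
\]

\begin{lemma}\label{lem:step}
Let $m\ge1$ and let $W$ be a nontrivial irreducible unitary representation of $B_m$ with a nonzero $B_{m-1}$-invariant vector $w_0$. Then for all $w\in W$: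
\begin{itemize}
\item[\textup{(i)}] $E_m(w)\ge(1-c_m)\|w\|^2$;
\item[\textup{(ii)}] $E_m(w)\ge(2-\sqrt2)\|w\|^2$;
\item[\textup{(iii)}] $E_m(w)\ge\|w\|^2$ if the sign changes in $B_m$ act trivially on $W$.
\end{itemize}
\end{lemma}

\begin{proof}
The group $B_m$ acts transitively on $\pm[m]$, and the stabilizer of $m$ is $B_{m-1}$. For $w\in W$ and $y\in\pm[m]$ put $(\Psi w)(y)=\langle w,gw_0\rangle$, where $g\in B_m$ satisfies $g(m)=y$. Two such $g$ differ by a right factor in $B_{m-1}$, which fixes $w_0$, so $\Psi$ is well defined. It is equivariant: $(\Psi(hw))(y)=\langle w,h^{-1}gw_0\rangle=(\Psi w)(h^{-1}y)$, because $h^{-1}g(m)=h^{-1}y$. It is nonzero, since $(\Psi w_0)(m)=\|w_0\|^2$.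

Compose $\Psi$ with the projections to $\mathbb C\mathbf 1$, $C_m^0$ and $C_m^-$. By (F2) each composite is zero or injective. The first is zero, as otherwise $W$ would be trivial. So $W$ embeds equivariantly in $C_m^0$ or in $C_m^-$, and every eigenvalue of $\Delta_m$ on $W$ is an eigenvalue of $\Delta_m$ on the target. By (F3) it suffices to bound the latter.

On $C_m^0$ the eigenvalues are at least $1$ by Lemma~\ref{lem:even}. On $C_1^-$ the eigenvalue is $2$, and on $C_m^-$ with $m\ge2$ the eigenvalues are at least $1-c_m$ by \eqref{eq:odd2} and $a^2\le\|f\|^2$. This proves (i). For (ii), the case $m=2$ follows from \eqref{eq:M2}, and for $m\ge3$ we have $1-c_m\ge\frac35>2-\sqrt2$. For (iii), an odd function fixed by the sign change $s_p$ satisfies $f(p)=f(-p)=-f(p)$, so no nonzero vector of $C_m^-$ is fixed by all sign changes, and $W$ embeds in $C_m^0$.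
\end{proof}

Applied to whole representations, the dichotomy can never give more than $2-\sqrt2$: once we descend to $B_2$, that constant is all we get. To do better we apply it to a fixed vector $v$ and record how much of $v$ is caught at each level.

\begin{proposition}\label{prop:layers}
Let $H$ be a unitary representation of $B_n$ without nonzero invariant vectors. There is an orthogonal decomposition $H=H_1\oplus\cdots\oplus H_n$ such that
\begin{itemize}
\item[\textup{(i)}] $H_m$ is an orthogonal sum of nontrivial irreducible representations of $B_m$, each with a nonzero $B_{m-1}$-invariant vector;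
\item[\textup{(ii)}] if $v=\sum_mv_m$ with $v_m\in H_m$, then $E_K(v)\ge\sum_{m=1}^KE_m(v_m)$ for $1\le K\le n$.
\end{itemize}
\end{proposition}

\begin{proof}
Put $H_{\le n}=H$. Suppose that $1\le m\le n$ and that $H_{\le m}$ is a $B_m$-stable subspace without nonzero $B_m$-invariant vectors. By (F1), write it as an orthogonal sum of irreducible representations of $B_m$; all are nontrivial. Let $H_m$ be the sum of those summands that have a nonzero $B_{m-1}$-invariant vector, and $H_{\le m-1}$ the sum of the others. Both spaces are $B_m$-stable. If $u\in H_{\le m-1}$ is $B_{m-1}$-invariant, then so is its component in each summand, hence $u=0$. So the construction continues down to $H_{\le0}$, in which no nonzero vector is invariant under the trivial group; thus $H_{\le0}=0$. This gives $H_{\le K}=H_1\oplus\cdots\oplus H_K$ for all $K$, and (i).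

Let $v_{\le m}=\sum_{j\le m}v_j\in H_{\le m}$. By \eqref{eq:add} for $H_{\le m}=H_m\oplus H_{\le m-1}$,
\[
E_m(v_{\le m})=E_m(v_m)+E_{m-1}(v_{\le m-1})+d_m(v_{\le m-1})\ge E_m(v_m)+E_{m-1}(v_{\le m-1}),
\]
and induction on $m$ gives $E_K(v_{\le K})\ge\sum_{m\le K}E_m(v_m)$. Finally $H_{\le K}$ and its orthogonal complement in $H$ are $B_K$-stable, so $E_K(v)=E_K(v_{\le K})+E_K(v-v_{\le K})\ge E_K(v_{\le K})$.
\end{proof}

The absence of invariant vectors is what makes the summands in (i) nontrivial; an invariant vector would lie in $H_n$ and have energy $0$. By \eqref{eq:add} and (i), the bounds of Lemma~\ref{lem:step} hold for all vectors of the layer $H_m$. With $w_m=\|v_m\|^2$ we obtain from (ii)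
\begin{align}
E_n(v)&\ge\sum_{m=1}^n(1-c_m)w_m=\|v\|^2-\sum_{m=1}^nc_mw_m,\label{eq:loss}\\
E_K(v)&\ge(2-\sqrt2)\sum_{m\le K}w_m\ \ge\ \frac12\sum_{m\le K}w_m\qquad(1\le K\le n).\label{eq:mass}
\end{align}

\begin{proof}[Proof of Theorem~\ref{thm:compl}\textup{(a)}]
Take $H=V$ and $K=n$ in \eqref{eq:mass} and use \eqref{eq:gap}. For $n=2$ the upper bound \eqref{eq:test} is $1-\frac{1}{1+\sqrt2}=2-\sqrt2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}\textup{(c)}]
By (F1) we may assume that the representation $H$ is unitary. The sign changes in $B_m$ are sign changes in $B_n$, so they act trivially on each summand of $H_m$, and Lemma~\ref{lem:step}(iii) gives $E_m(v_m)\ge\|v_m\|^2$. By Proposition~\ref{prop:layers}(ii), $E_n(v)\ge\|v\|^2$ for all $v\in H$. Hence the eigenvalues of $\sum_i\rho_i=n-\Delta_n$ are at most $n-1$.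
\end{proof}

Write $V$ as a sum of irreducible representations of $B_n$, each of which is preserved by $A$. Part (c) shows that every eigenvalue of $\mathbb{BP}_n$ in the open interval $(n-1,n)$ comes from summands on which the sign changes act nontrivially.

\section{Short flips as products of other flips}\label{sec:words}

In \eqref{eq:loss} the layer $H_m$ loses $c_m$, which is small only for large $m$. It remains to show that a vector of small energy $E_n(v)$ has little mass in the low layers. By \eqref{eq:mass}, mass in the layers $m\le K$ forces one of the short flips $\rho_1,\dots,\rho_K$ to move $v$. A priori a single short flip could carry the whole energy. We rule this out by showing $d_m(v)=O(E_n(v)/n)$ for $m\le n/3$. For this we need to write $\rho_m$ as a product of boundedly many flips in many ways, so that on average no flip is used more than its share.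

For a block $X$ of consecutive entries of a stack let $X^-$ be the block reversed and negated, so that $(XY)^-=Y^-X^-$ and $(X^-)^-=X$. Write $\sigma=XYZR$ with $|X|=m$, $|Y|=a$, $|Z|=b$, and let $N=m+a+b$. The three flips $r_{m+a},r_N,r_{m+b}$ turn $X$ over in place but exchange $Y$ and $Z$. To undo the exchange, bring these blocks to the top with $r_N$, exchange them with $r_a,r_{a+b},r_b$, and return with $r_N$.

\begin{lemma}\label{lem:word}
If $m,a,b\ge1$ and $N=m+a+b\le n$, then
\[
\rho_m=\rho_{m+a}\,\rho_N\,\rho_{m+b}\,\rho_N\,\rho_a\,\rho_{a+b}\,\rho_b\,\rho_N .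
\]
\end{lemma}

\begin{proof}
Apply $r_{m+a},r_N,r_{m+b},r_N,r_a,r_{a+b},r_b,r_N$ in this order:
\begin{gather*}
XYZR\to Y^-X^-ZR\to Z^-XYR\to X^-ZYR\to Y^-Z^-XR\\
\to YZ^-XR\to ZY^-XR\to Z^-Y^-XR\to X^-YZR .
\end{gather*}
The result is $r_m(\sigma)$, and $r_i$ is right multiplication by $\rho_i$.
\end{proof}

For $m=a=b=1$ the flips have lengths $2,3,2,3,1,2,1,3$, and the chain is
\[
123\to\overline2\,\overline13\to\overline312\to\overline132\to\overline2\,\overline31\to2\overline31\to3\overline21\to\overline3\,\overline21\to\overline123 .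
\]
The feature that matters is that each of the eight indices depends on $a$ or on $b$.

\begin{lemma}\label{lem:short}
Let $n\ge3$ and $t=\lfloor n/3\rfloor$. In any unitary representation of $B_n$,
\[
d_m(v)\le\frac{64}{t}\,E_n(v)\qquad(1\le m\le t).
\]
\end{lemma}

\begin{proof}
For unitary $g,h$ we have $v-ghv=(v-gv)+g(v-hv)$, so $\|v-ghv\|\le\|v-gv\|+\|v-hv\|$. By induction and Lemma~\ref{lem:word}, $\|v-\rho_mv\|$ is at most the sum of the eight numbers $\|v-\rho_iv\|$ for the letters $\rho_i$ of the word. Squaring, applying the Cauchy--Schwarz inequality, and dividing by $2$,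
\[
d_m\le8\,\bigl(d_{m+a}+d_{m+b}+3d_{m+a+b}+d_a+d_b+d_{a+b}\bigr),
\]
where $d_i=d_i(v)$. This holds for all $(a,b)\in[t]^2$, because $m+a+b\le3t\le n$. Average over these pairs. In each term one of $a,b$ occurs in the index; fix the other, and let this one run through $[t]$. The index then takes $t$ distinct values in $[n]$, so the average of the term is at most $E_n(v)/t$. There are eight terms, counted with multiplicity, and the bound $8\cdot8\,E_n(v)/t$ follows.
\end{proof}

\begin{remark}
The order $1/n$ in Lemma~\ref{lem:short} is optimal. Let $\chi(\sigma)=(-1)^k$, where $k$ is the number of negative entries of $\sigma$; this is a character of $B_n$, and $\chi(\rho_i)=(-1)^i$. For a unit vector $v$ in this representation, $d_i(v)=1-(-1)^i$, so $d_1(v)=2$ and $E_n(v)=2\lceil n/2\rceil$. For this $v$ all mass lies in the lowest layer $H_1$, and the true energy is of order $n$, while Proposition~\ref{prop:layers}(ii) gives only $E_1(v)=2$.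
\end{remark}

\section{The lower bound}\label{sec:lower}

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:main}]
For $n=2$ the bound is negative, so let $n\ge3$. Let $v\in V$ be a unit vector with $E_n(v)=\operatorname{sg}(\mathbb{BP}_n)$; by the upper bound, $E_n(v)<1$. Decompose $v=\sum_mv_m$ as in Proposition~\ref{prop:layers} with $H=V$. Put $w_m=\|v_m\|^2$ and $\omega(K)=\sum_{m\le K}w_m$, so that $\omega(0)=0$ and $\omega(n)=1$.

\emph{The mass of the low layers.} We claim that
\begin{equation}\label{eq:omega}
\omega(K)\le\frac{640K}{n}\qquad(1\le K\le n).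
\end{equation}
Let $t=\lfloor n/3\rfloor$. Then $t\ge n/5$: for $n=3,4$ we have $t=1$, and for $n\ge5$ we have $t\ge\frac{n-2}3\ge\frac n5$. If $K\le n/3$, then \eqref{eq:mass}, Lemma~\ref{lem:short} and $E_n(v)<1$ give
\[
\omega(K)\le2\sum_{i\le K}d_i(v)\le\frac{128K}{t}\le\frac{640K}{n}.
\]
If $K>n/3$, then $\omega(K)\le1<3K/n$.

\emph{The total loss.} We know the partial sums of $(w_m)$, not the terms, so we sum by parts. For any sequence $(\beta_m)$ with $\beta_0=0$,
\[
\sum_{m=1}^nc_m(\beta_m-\beta_{m-1})=\sum_{m=1}^{n-1}(c_m-c_{m+1})\beta_m+c_n\beta_n .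
\]
The coefficients on the right are positive because $c_m$ decreases, so the right side is monotone in $(\beta_m)$. Comparing $\beta_m=\omega(m)$ with $\beta_m=640m/n$ by \eqref{eq:omega},
\[
\sum_{m=1}^nc_mw_m\le\frac{640}{n}\sum_{m=1}^nc_m .
\]
Moreover
\[
\sum_{m=1}^nc_m=2\sum_{j=3}^{n+2}\frac1j\le2\int_2^{n+2}\frac{dx}{x}=2\ln\frac{n+2}{2}\le2\ln n .
\]
By \eqref{eq:loss}, $\operatorname{sg}(\mathbb{BP}_n)=E_n(v)\ge1-1280(\ln n)/n$.
\end{proof}

With the upper bound from Section~\ref{sec:one}, this completes the proof of Theorem~\ref{thm:main}.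

\begin{remark}
The logarithm cannot be removed using \eqref{eq:loss} and \eqref{eq:omega} alone: the uniform distribution $w_m=1/n$ satisfies \eqref{eq:omega}, and for it $\sum_mc_mw_m\ge\frac2n\ln\frac{n+3}3$.
\end{remark}

\section{The top eigenvalue of $M_n^-$}\label{sec:eps}

We prove Theorem~\ref{thm:compl}(b), with the notation of Lemma~\ref{lem:odd} for $m=n$. Let $n-1+\varepsilon_n$ be the largest eigenvalue of $M_n^-$. By \eqref{eq:M},
\begin{equation}\label{eq:eps}
1-\varepsilon_n=\min\{E_n(f): f\in C_n^-\text{ real},\ \|f\|=1\}.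
\end{equation}
The test vector of Section~\ref{sec:one} gives $\varepsilon_n\ge\frac{2}{n+\sqrt{n^2+4}}>0$, and \eqref{eq:odd2} gives $\varepsilon_n\le\frac2{n+2}$. If two eigenvalues, counted with multiplicity, exceeded $n-1$, the span of two real eigenvectors would contain a vector $f\ne0$ with $a=f_n=0$ and $\langle M_n^-f,f\rangle>(n-1)\|f\|^2$, that is, $E_n(f)<\|f\|^2$. But for $a=0$ the first inequality of \eqref{eq:odd2} gives $E_n(f)\ge\|f\|^2$. So exactly one eigenvalue exceeds $n-1$. By Lemma~\ref{lem:lift} it is an eigenvalue of $A$ on $V$ of multiplicity at least $n$, and therefore $\operatorname{sg}(\mathbb{BP}_n)\le1-\varepsilon_n$.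

It remains to prove the asymptotic formula. Since $\sqrt{n^2+4}\le n+\frac2n$, the lower bound gives $\varepsilon_n\ge\frac{n}{n^2+1}\ge\frac1n-\frac1{n^3}$. The upper bound $\frac2{n+2}$ is too large by a factor $2$, and the reason is visible in the proof of Lemma~\ref{lem:odd}: there we kept only the terms of $Q$ with $p+q=n+1$, and the resulting estimate $Y^2\le\frac{n-2}2Q(y)$ used up half of the term $nb^2$. All terms together give much more. The coordinates in the upper half of the stack are paired with each other and are strongly controlled by $Q$. A coordinate $y_{n+1-j}$ in the lower half is paired only with $y_2,\dots,y_j$, so $Q$ controls only its sum with the average of these. The averages are handled by Hardy's inequality \cite[Theorem~326]{HLP}, in the form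
\[
\sum_{k\ge1}\Bigl(\frac{\alpha_1+\cdots+\alpha_k}{k}\Bigr)^2\le4\sum_{k\ge1}\alpha_k^2\qquad(\alpha_k\ge0).
\]

\begin{lemma}\label{lem:kappa}
For $n\ge3$ and real $y_2,\dots,y_{n-1}$,
\[
Y^2\le\kappa_nQ(y),\qquad\kappa_n=\bigl(3+\sqrt{1+\ln n}\,\bigr)^2 .
\]
\end{lemma}

\begin{proof}
Let $\ell=\lfloor(n+1)/2\rfloor$, so that $2\le\ell\le n-1$ and $n\le2\ell\le n+1$. Put $I=\{2,\dots,\ell\}$, $h=|I|=\ell-1$, $S=\sum_{p\in I}y_p^2$ and $Q=Q(y)$. All pairs in $I\times I$ satisfy $p+q\le n+1$, and their contribution to $Q$ is
\[
\frac12\sum_{p,q\in I}(y_p+y_q)^2=hS+\Bigl(\sum_{p\in I}y_p\Bigr)^2\ge hS .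
\]
The indices $q$ with $\ell<q\le n-1$ are $q=n+1-j$ with $j\in J=\{2,\dots,n-\ell\}$. Since $n-\ell\le\ell$, we have $J\subseteq I$. For $2\le p\le j$ the pairs $(p,n+1-j)$ and $(n+1-j,p)$ occur in $Q$ and lie outside $I\times I$. Let $A_j=\frac1{j-1}\sum_{p=2}^jy_p$ and $z_j=y_{n+1-j}+A_j$. The $j-1$ numbers $y_p+y_{n+1-j}$ have sum $(j-1)z_j$, so by the Cauchy--Schwarz inequality
\[
Q\ge hS+\sum_{j\in J}\sum_{p=2}^j(y_p+y_{n+1-j})^2\ge hS+\sum_{j\in J}(j-1)z_j^2 .
\]
Now write $Y=\sum_{p\in I}y_p-\sum_{j\in J}A_j+\sum_{j\in J}z_j$ and bound the three sums. First, $\bigl|\sum_{p\in I}y_p\bigr|\le\sqrt{hS}\le\sqrt Q$. Second, Hardy's inequality with $\alpha_k=|y_{k+1}|$ for $k\le h$ and $\alpha_k=0$ for $k>h$ gives $\sum_{j\in J}A_j^2\le4S$, and $|J|\le h$, so $\bigl|\sum_{j\in J}A_j\bigr|\le2\sqrt{hS}\le2\sqrt Q$. Third,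
\[
\Bigl|\sum_{j\in J}z_j\Bigr|\le\Bigl(\sum_{j\in J}\frac1{j-1}\Bigr)^{1/2}\Bigl(\sum_{j\in J}(j-1)z_j^2\Bigr)^{1/2}\le\sqrt{1+\ln n}\,\sqrt Q .
\]
Adding the three bounds gives $|Y|\le\sqrt{\kappa_nQ}$.
\end{proof}

The order $\log n$ of $\kappa_n$ is necessary in this lemma: if $y_p=0$ on $I$ and $y_{n+1-j}=\frac1{j-1}$ for $j\in J$, then only the mixed pairs contribute to $Q$, and $Y=Q(y)=\sum_{j\in J}\frac1{j-1}$.

By Lemma~\ref{lem:kappa} and \eqref{eq:square}, $2bY+Q(y)\ge2bY+Y^2/\kappa_n\ge-\kappa_nb^2$. For $n>\kappa_n$, which holds for all large $n$, \eqref{eq:odd1} and \eqref{eq:square} give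
\[
E_n(f)-\|f\|^2\ge(n-\kappa_n)b^2+2ab\ge-\frac{a^2}{n-\kappa_n}\ge-\frac{\|f\|^2}{n-\kappa_n}.
\]
By \eqref{eq:eps} and $\kappa_n=O(\log n)$,
\[
\varepsilon_n\le\frac1{n-\kappa_n}=\frac1n+\frac{\kappa_n}{n(n-\kappa_n)}=\frac1n+O\Bigl(\frac{\log n}{n^2}\Bigr).
\]
This completes the proof of Theorem~\ref{thm:compl}.

\begin{remark}
For $n\ge3$ the upper bound of Theorem~\ref{thm:main} is not attained. The optimal test vector $f=be_1+ae_n$ has $b\ne0$, since $b=0$ gives energy $\|f\|^2$. Then $(M_n^-f)_2=-b\ne0=f_2$, so $f$ is not an eigenvector of $M_n^-$, and by (F3) the minimum in \eqref{eq:eps} is strictly smaller than \eqref{eq:test}.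
\end{remark}

\begin{thebibliography}{9}

\bibitem{BB}
Sa\'ul A. Blanco and Charles Buehrle, \emph{Some integer values in the spectra of burnt pancake graphs}, arXiv:2408.05349 (2024).

\bibitem{HLP}
Hardy, Littlewood and P\'olya, \emph{Inequalities}.

\end{thebibliography}
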